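\title{Totally OIF metric spaces are totally paracompact}

\begin{abstract}
A space is totally paracompact, totally metacompact or totally OIF if each of its bases contains a cover that is locally finite, point-finite or open in finite, respectively. We prove that these three properties coincide for metric spaces, which answers a question of Kojman, Milovich and Spadaro. The proof passes through a combinatorial condition on trees of finer and finer tilings of the space. The same condition shows that total paracompactness of metrizable spaces passes to perfect preimages, to metrizable perfect images and to metrizable countable unions, and that a completely metrizable space is totally paracompact exactly when it has no closed subspace homeomorphic to $\omega^\omega$.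
\end{abstract}

\section{Introduction}\label{sec:intro}

By Stone's theorem, every open cover of a metric space has a locally finite open refinement. A refinement may cut the given sets down to any shape. Suppose instead that the shapes are prescribed: we are handed a base $\mathcal B$ of the space and must cover the space by members of $\mathcal B$ itself, keeping the overlaps under control. There are three natural ways to measure the overlaps. A family $\mathcal F$ of subsets of a space $X$ is
\begin{itemize}
\item \emph{locally finite} if every point has a neighborhood that meets only finitely many members of $\mathcal F$;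
\item \emph{point-finite} if every point lies in only finitely many members of $\mathcal F$;
\item \emph{open in finite}, or \emph{OIF}, if every nonempty open set is contained in only finitely many members of $\mathcal F$.
\end{itemize}
The space $X$ is \emph{totally paracompact}, \emph{totally metacompact} or \emph{totally OIF} if every base of $X$ contains a cover of $X$ that is locally finite, point-finite or OIF, respectively.

A locally finite family is point-finite. A point-finite family is OIF, because all supersets of a nonempty open set $V$ contain a fixed point of $V$. So in every space total paracompactness implies total metacompactness, which implies total OIF. Compact spaces have all three properties, since every base contains a finite cover, and so do discrete spaces, since every base contains the singletons. The real line has them too: cover each $[n,n+1]$ by finitely many members of the base that lie in $(n-1,n+2)$. The space $\omega^\omega$ of sequences of natural numbers has none of them (Proposition~\ref{prop:baire}).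

Lelek showed that for separable metric spaces total metacompactness, total paracompactness and the Menger property are equivalent. (A space has the \emph{Menger property} if for every sequence $(\mathcal U_n)$ of open covers there are finite $\mathcal V_n\subseteq\mathcal U_n$ such that $\bigcup_n\mathcal V_n$ is a cover.) On the other hand, as Balogh and Bennett noted, Example~1 of Heath is a Moore space that is totally metacompact but not totally paracompact; it was not known whether a metrizable example exists. Kojman, Milovich and Spadaro \cite{KMS} pose the following question.

\begin{quote}
\emph{Is there a metric space that has some but not all of the properties totally OIF, totally metacompact and totally paracompact?}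
\end{quote}

For a single family the three conditions are far apart. In $\mathbb R$ the intervals $(\frac1{n+2},\frac1n)$, $n\ge1$, form a point-finite family that is not locally finite at $0$. The intervals $(k2^{-n},(k+2)2^{-n})$, $k\in\mathbb Z$, $n\ge0$, form a whole base that is OIF, since a nonempty open set fits only into intervals of finitely many lengths and into at most two of each length; yet every point lies in infinitely many of them. One might therefore expect total OIF to be much weaker than total paracompactness. It is not.

\begin{theorem}\label{thm:main}
For a metric space $X$ the following are equivalent: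
\begin{enumerate}
\item[(a)] $X$ is totally paracompact;
\item[(b)] $X$ is totally metacompact;
\item[(c)] $X$ is totally OIF.
\end{enumerate}
\end{theorem}

Thus no metric space has some but not all of the three properties, and no metrizable space is totally metacompact without being totally paracompact. By Heath's example, ``metric'' cannot be weakened to ``Moore''.

Only (c)$\Rightarrow$(a) needs proof. The reason it holds is that (c) speaks of \emph{every} base, so we may apply it to a base designed for the purpose. Given the base $\mathcal B$ from which a locally finite cover is wanted, we cut $X$ into a tree of finer and finer tiles, each inside a small member of $\mathcal B$. We then form a second base by attaching to each small neighborhood a fixed open ``tag'', shared by all neighborhoods of the same level within the same tile. An OIF subcover of this second base can use each tag only finitely often, so it singles out finitely many children of each tile. The members of $\mathcal B$ that belong to the tiles singled out first form a locally finite cover.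

The finite selections in trees that appear here characterize total paracompactness (Theorem~\ref{thm:char}), and they are easier to handle than bases. They give the following. A map is \emph{perfect} if it is continuous, closed and has compact fibers; it need not be onto.

\begin{theorem}\label{thm:perm}
\begin{enumerate}
\item[(1)] If $X$ is a totally paracompact metrizable space, $Z$ is any topological space and $g\colon Z\to X$ is perfect, then $Z$ is totally paracompact.
\item[(2)] If $Z$ is a totally paracompact metrizable space, $X$ is metrizable and $g\colon Z\to X$ is a perfect surjection, then $X$ is totally paracompact.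
\item[(3)] If $X$ is metrizable and $X=\bigcup_{i<\omega}X_i$ with every subspace $X_i$ totally paracompact, then $X$ is totally paracompact.
\item[(4)] A completely metrizable space is totally paracompact (equivalently totally metacompact, equivalently totally OIF) if and only if it has no closed subspace homeomorphic to $\omega^\omega$.
\end{enumerate}
\end{theorem}

Section~\ref{sec:zero} proves Theorem~\ref{thm:main} for spaces of sequences, where the tiles can be taken clopen. Sections~\ref{sec:tilings}--\ref{sec:covers} treat general metric spaces, and Sections~\ref{sec:perm} and~\ref{sec:complete} prove Theorem~\ref{thm:perm}.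

All spaces are nonempty. An \emph{indexed} family $\{A_i\}_{i\in I}$ is locally finite if every point has a neighborhood that meets $A_i$ for only finitely many indices $i$; then the set $\{A_i:i\in I\}$ is locally finite in the sense above.

\section{Spaces of sequences}\label{sec:zero}

A \emph{tree} is a set $T$ of finite sequences that contains the empty sequence $\emptyset$, is closed under initial segments, and in which every node has a child, that is, a one-term extension in $T$. We write $|s|$ for the length, or \emph{level}, of $s$; $s|k$ for its initial segment of length $k$; $s\subseteq t$ if $s$ is an initial segment of $t$; $s^\frown\alpha$ for the extension of $s$ by the term $\alpha$; $\mathrm{ch}(s)$ for the set of children of $s$; and $u^-$ for the parent of a node $u\ne\emptyset$. The \emph{branch space} $[T]$ is the set of infinite sequences $\sigma$ with $\sigma|n\in T$ for all $n$, with the complete metric $2^{-\min\{k\,:\,\sigma(k)\ne\tau(k)\}}$ for $\sigma\neq\tau$. The \emph{cylinders} $[s]=\{\sigma\in[T]:s\subseteq\sigma\}$ are clopen, form a base, and satisfy $\operatorname{diam}[s]\le2^{-|s|}$. For example, $\omega^\omega=[\omega^{<\omega}]$.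

The base of cylinders of $\omega^\omega$ contains a cover by pairwise disjoint sets, so it does not detect any failure of total OIF. Attaching tags changes this.

\begin{proposition}\label{prop:baire}
The space $\omega^\omega$ is not totally OIF.
\end{proposition}

\begin{proof}
For $t\in\omega^{<\omega}$ and $k\in\omega$ let $G(t,k)=[t^\frown k]\cup[t^\frown0]$. These sets form a base, because $x\in G(x|n,x(n))\subseteq[x|n]$ for all $x$ and $n$. Let $\mathcal A$ be an OIF subfamily. For fixed $t$ the sets $G(t,k)$, $k\in\omega$, are pairwise distinct and contain the tag $[t^\frown 0]$, so $f(t)=\{0\}\cup\{k:G(t,k)\in\mathcal A\}$ is finite. Choose $x\in\omega^\omega$ recursively with $x(n)\notin f(x|n)$. If $x\in G(t,k)\in\mathcal A$ and $|t|=n$, then $t=x|n$ and $x(n)\in\{k,0\}\subseteq f(t)$, which is false. So $\mathcal A$ does not cover $\omega^\omega$.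
\end{proof}

In a totally OIF space the same device produces a finite choice $f(t)$ at every node such that no point escapes all choices. We show how such an $f$ yields a locally finite cover when the space can be cut into clopen pieces.

\begin{lemma}\label{lem:partition}
Let $X$ be a subspace of a branch space $[T']$, let $O\subseteq X$ be open, and let $\mathcal V$ be a family of open subsets of $X$ that covers $O$. Then $O$ is the union of pairwise disjoint nonempty clopen subsets of $X$, each contained in a member of $\mathcal V$.
\end{lemma}

\begin{proof}
For $z\in O$ let $r_z$ be the shortest initial segment $r$ of $z$ such that $[r]\cap X$ is contained in $O$ and in some member of $\mathcal V$. If $[r_z]\cap X$ and $[r_{z'}]\cap X$ meet, then $r_z$ and $r_{z'}$ are comparable, say $r_z\subseteq r_{z'}$. Then $r_z$ is an initial segment of $z'$ with the required property, so $r_z=r_{z'}$ by minimality. Hence the distinct sets $[r_z]\cap X$ partition $O$.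
\end{proof}

\begin{proposition}\label{prop:zero}
A totally OIF subspace $X$ of a branch space is totally paracompact.
\end{proposition}

\begin{proof}
Let $\mathcal B$ be a base of $X$. We build a tree $T$, nonempty clopen sets $O_s$ $(s\in T)$ and sets $B_u\in\mathcal B$ $(u\neq\emptyset)$. Put $O_\emptyset=X$. Given $O_s$, the members of $\mathcal B$ that lie in $O_s$ and have diameter at most $2^{-|s|-1}$ cover $O_s$. Lemma~\ref{lem:partition} partitions $O_s$ into clopen pieces, which we index as $O_u$, $u\in\mathrm{ch}(s)$, and we obtain $O_u\subseteq B_u\subseteq O_{u^-}$ with $\operatorname{diam}B_u\le2^{-|u|}$.

Fix a child $a(t)$ of every node $t$. The sets $O_u\cup O_{a(u^-)}\subseteq O_{u^-}$ form a base; let $\mathcal A$ be an OIF subcover. Then $f(t)=\{a(t)\}\cup\{u\in\mathrm{ch}(t):O_u\cup O_{a(t)}\in\mathcal A\}$ is finite, since the sets $O_u\cup O_{a(t)}$, $u\in\mathrm{ch}(t)$, are distinct supersets of $O_{a(t)}$. Call $u$ selected if $u\in f(u^-)$. As $\mathcal A$ covers $X$, every point lies in $O_u$ for some selected $u$.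

A point may lie in $O_u$ for selected nodes $u$ of infinitely many levels, so we keep only the set $M$ of selected nodes with no selected proper initial segment. The sets $O_v$, $v\in M$, still cover $X$, hence so do the sets $B_v$. Fix $v\in M$ and suppose that $O_v$ meets $B_w$ with $w\in M$. Then $O_v$ meets $O_{w^-}$, so $v$ and $w^-$ are comparable. Now $v\subseteq w^-$ is impossible, because $v$ is selected and $w\in M$. So $w^-$ is one of the finitely many proper initial segments of $v$, and $w$ lies in the finite set $f(w^-)$. Thus each of the open sets $O_v$, $v\in M$, meets only finitely many $B_w$, $w\in M$.
\end{proof}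

A connected space has no small clopen pieces. The best one can do is to cut it into closed tiles with disjoint interiors, and then a point may lie on several tiles of the same level. This forces three changes. The selection has to catch all tiles of one level that contain the point. An open set $B_u$ around a closed tile need not fit into the parent tile, only into a slightly larger open set. And a selected tile is no longer a neighborhood of its points, so local finiteness has to come from the diameters.

\section{Tiling trees and finite bars}\label{sec:tilings}

We use two textbook facts. First, if $\{A_i\}$ is locally finite, then so is $\{\overline{A_i}\}$, and $\overline{\bigcup_iA_i}=\bigcup_i\overline{A_i}$; in particular the union of any subfamily of a locally finite family of closed sets is closed. Second, Stone's theorem: every open cover of a metrizable space has a locally finite open refinement, that is, a locally finite open cover each of whose members lies in a member of the given cover.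

\begin{definition}\label{def:tiling}
A \emph{tiling tree} of a metric space $X$ is a family $(O_s)_{s\in T}$ of nonempty open sets, indexed by a tree $T$, such that the \emph{tiles} $F_s=\overline{O_s}$ satisfy:
\begin{enumerate}
\item[(T1)] $O_\emptyset=X$, $O_u\subseteq O_{u^-}$, and $O_u\cap O_v=\emptyset$ for distinct $u,v$ of the same level;
\item[(T2)] $F_s=\bigcup_{u\in\mathrm{ch}(s)}F_u$;
\item[(T3)] for each $n$ the family $\{F_s\}_{|s|=n}$ is locally finite;
\item[(T4)] $\operatorname{diam}F_s\le2^{-|s|}$ for $|s|\ge1$.
\end{enumerate}
A \emph{partition tree} is a tiling tree in which every $O_s$ is clopen, so that $F_s=O_s$. For $x\in X$ and $n\ge0$ put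
\[
S_n(x)=\{s\in T:|s|=n,\ x\in F_s\},\qquad R_n(x)=X\setminus\bigcup\{F_s:|s|=n,\ s\notin S_n(x)\}.
\]
\end{definition}

The set $S_n(x)$ lists the tiles of level $n$ at $x$, and $R_n(x)$ takes over the role that the piece containing $x$ plays in a partition.

\begin{lemma}\label{lem:basic}
In a tiling tree of $X$, for all $x\in X$ and $n\ge0$:
\begin{enumerate}
\item[(i)] $S_n(x)$ is finite and nonempty, and it is the set of parents of members of $S_{n+1}(x)$;
\item[(ii)] if $x\in O_v$ and $|v|=n$, then $S_n(x)=\{v\}$;
\item[(iii)] $R_n(x)=\{p\in X:S_n(p)\subseteq S_n(x)\}$, and this is an open neighborhood of $x$ contained in $\bigcup_{s\in S_n(x)}F_s$.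
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Finiteness follows from (T3). If $u\in S_{n+1}(x)$, then $x\in F_u\subseteq F_{u^-}$; if $s\in S_n(x)$, then $x\in F_u$ for some child $u$ of $s$ by (T2). Since $S_0(x)=\{\emptyset\}$, induction shows $S_n(x)\neq\emptyset$. (ii) For $u\ne v$ of level $n$ the open set $O_v$ misses $O_u$, hence misses $F_u$. (iii) The equality restates the definition, $R_n(x)$ is open by (T3), and each $p\in R_n(x)$ lies in $F_s$ for some $s\in S_n(p)\subseteq S_n(x)$.
\end{proof}

In a partition tree each level is a partition of $X$ into clopen sets, and $S_n(x)$ has one element by (ii). The cylinders form a partition tree of $[T]$. For a tiling tree with overlapping tiles, take $X=[0,1]$ and $T=\{0,1\}^{<\omega}$, let $F_{s^\frown0}$ and $F_{s^\frown1}$ be the left and right closed halves of the interval $F_s$, and let $O_s$ be the interior of $F_s$ in $[0,1]$. Here $S_n(\frac12)$ has two elements for every $n\ge1$.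

The next lemma builds tiling trees level by level, with tiles as fine as we please.

\begin{lemma}\label{lem:level}
Let $X$ be a metric space. Suppose that nonempty open sets $O_s$, $|s|\le n$, satisfy \textup{(T1)--(T4)} up to level $n$, and that for each $s$ of level $n$ a family $\mathcal V_s$ of open sets of diameter at most $2^{-n-1}$ covers $F_s$. Then each $s$ of level $n$ can be given a nonempty set of children $u$, with nonempty open sets $O_u$ each contained in a member of $\mathcal V_s$, so that \textup{(T1)--(T4)} hold up to level $n+1$. If $X$ is a subspace of a branch space, with any compatible metric, and the sets of level $n$ are clopen, then the sets of level $n+1$ can be chosen clopen. In particular, every metric space has a tiling tree.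
\end{lemma}

\begin{proof}
Fix $s$ of level $n$. Take a locally finite open refinement of the cover $\mathcal V_s\cup\{X\setminus F_s\}$ of $X$, and well-order its members that meet $F_s$ as $\{U_\alpha:\alpha<\lambda\}$. They cover $F_s$, and each lies in a member of $\mathcal V_s$. To make them disjoint while keeping them open, put
\[
O_{s^\frown\alpha}=(O_s\cap U_\alpha)\setminus\overline{\textstyle\bigcup_{\beta<\alpha}U_\beta},
\]
and keep as children of $s$ those $s^\frown\alpha$ for which this set is nonempty. If $\beta<\alpha$, then $O_{s^\frown\beta}\subseteq U_\beta$ misses $O_{s^\frown\alpha}$; children of distinct nodes $s,s'$ give subsets of the disjoint sets $O_s,O_{s'}$. So (T1) holds, and (T4) holds because a set and its closure have the same diameter.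

Removing closures loses boundary points, but the union of the sets $O_{s^\frown\alpha}$ is still dense in $O_s$. Indeed, let $N\subseteq O_s$ be nonempty and open, and let $\alpha$ be least with $N\cap U_\alpha\neq\emptyset$. The open set $N$ misses $\bigcup_{\beta<\alpha}U_\beta$, hence its closure, so $\emptyset\ne N\cap U_\alpha\subseteq O_{s^\frown\alpha}$. In particular $s$ has a child. The family $\{O_{s^\frown\alpha}\}_\alpha$ is locally finite, so $F_s=\overline{\bigcup_\alpha O_{s^\frown\alpha}}=\bigcup_\alpha F_{s^\frown\alpha}$, which is (T2). For (T3), a point $x$ has a neighborhood that meets $F_s$ for only finitely many $s$ of level $n$; it meets no tile of level $n+1$ whose parent is not among these $s$, and for each of these $s$ a smaller neighborhood meets only finitely many $F_{s^\frown\alpha}$.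

In the clopen case let the children of $s$ index the partition of $O_s$ given by Lemma~\ref{lem:partition} for $\mathcal V_s$. Then level $n+1$ is a partition of $X$ into clopen sets, and such a partition is locally finite because each piece meets only itself.
\end{proof}

\begin{definition}\label{def:bar}
Let $(O_s)_{s\in T}$ be a tiling tree of $X$, and let $f$ assign to each $s\in T$ a finite set $f(s)\subseteq\mathrm{ch}(s)$. A node $u\ne\emptyset$ is \emph{selected} if $u\in f(u^-)$, and \emph{first selected} if it is selected and none of its proper initial segments is. The function $f$ is a \emph{finite bar} if for every $x\in X$ there is $n\ge1$ such that \emph{all} members of $S_n(x)$ are selected.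
\end{definition}

In a partition tree, $f$ is a finite bar if and only if every point lies in the tile of a selected node. In general this weaker requirement would be useless. In the tiling tree of $[0,1]$ above, select the node with tile $[0,\frac12]$ and the nodes with tiles $[\frac12+2^{-k-1},\frac12+2^{-k}]$, $k\ge1$. At most one child of each node is selected, all these nodes are first selected and their tiles cover $[0,1]$, but the tiles accumulate at $\frac12$.

As in the Menger property, a finite bar covers the space by finite choices from finer and finer covers. The difference is that it makes one finite choice per node rather than per level. This matters for nonseparable spaces: an uncountable discrete space is totally paracompact and does not have the Menger property.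

\section{From OIF subcovers to finite bars}\label{sec:bars}

\begin{proposition}\label{prop:oifbar}
If $X$ is a totally OIF metric space, then every tiling tree of $X$ has a finite bar.
\end{proposition}

In the clopen case the base consisted of a piece together with the tag of its parent. Now the piece is replaced by $R_{n+1}(y)$. It may spread over several tiles of level $n$, and each of them must end up with finitely many selected children, so we attach the tags of all $t\in S_n(y)$.

\begin{proof}
Let $(O_s)_{s\in T}$ be a tiling tree, and fix a child $a(t)$ of every $t\in T$. For $n\ge0$ and $y\in X$ put
\[
G_n(y)=R_{n+1}(y)\cup\bigcup_{t\in S_n(y)}O_{a(t)}.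
\]
This is an open set containing $y$. By Lemma~\ref{lem:basic}(iii) and (i), $R_{n+1}(y)$ is covered by the tiles $F_t$ with $t\in S_n(y)$, and $O_{a(t)}\subseteq F_t$. For $n\ge1$ each of these tiles contains $y$ and has diameter at most $2^{-n}$, so $G_n(y)$ lies in the closed ball of radius $2^{-n}$ about $y$. Hence $\mathcal G=\{G_n(y):n\ge0,\ y\in X\}$ is a base of $X$.

Let $\mathcal A\subseteq\mathcal G$ be an OIF cover of $X$. A member of $\mathcal G$ may have several representations, so for each $A\in\mathcal A$ we fix one, $A=G_{n_A}(y_A)$. For $t\in T$ of level $n$ let
\[
\mathcal A_t=\{A\in\mathcal A:n_A=n,\ t\in S_n(y_A)\},\qquad f(t)=\{a(t)\}\cup\bigcup_{A\in\mathcal A_t}\bigl(S_{n+1}(y_A)\cap\mathrm{ch}(t)\bigr).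
\]
Every member of $\mathcal A_t$ contains the nonempty open set $O_{a(t)}$, so $\mathcal A_t$ is finite, and so is $f(t)$.

Let $x\in X$, choose $A\in\mathcal A$ with $x\in A$, and write $n=n_A$, $y=y_A$. We show that all members of $S_{n+1}(x)$ are selected. Suppose first that $x\in R_{n+1}(y)$, and let $u\in S_{n+1}(x)$. Then $u\in S_{n+1}(y)$ by Lemma~\ref{lem:basic}(iii), so $u^-\in S_n(y)$, that is, $A\in\mathcal A_{u^-}$, and therefore $u\in f(u^-)$. Otherwise $x\in O_{a(t)}$ for some $t\in S_n(y)$. Then $S_{n+1}(x)=\{a(t)\}$ by Lemma~\ref{lem:basic}(ii), and $a(t)\in f(t)$.
\end{proof}

The proof shows why a tiling tree carries the open sets $O_s$ and not only the tiles. The tags must be nonempty and open for the OIF property to apply, and a point that is covered only through a tag must lie on a single tile of that level.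

\section{From finite bars to locally finite covers}\label{sec:covers}

The inclusion $B_u\subseteq O_{u^-}$ in Proposition~\ref{prop:zero} kept the sets $B_u$ of one level from piling up. Its substitute is an inclusion $B_u\subseteq W_{u^-}$, where the open sets $W_s\supseteq F_s$ of each level are still locally finite.

\begin{lemma}\label{lem:expand}
Let $\{E_s\}$ be a locally finite family of closed sets in a metrizable space $X$. Then there is a locally finite family $\{W_s\}$ of open sets with $E_s\subseteq W_s$ for all $s$.
\end{lemma}

\begin{proof}
Every point has an open neighborhood whose closure meets only finitely many $E_s$. The closures of the members of a locally finite open refinement of these neighborhoods form a locally finite closed cover $\mathcal K$, and each $K\in\mathcal K$ meets only finitely many $E_s$. The set $W_s=X\setminus\bigcup\{K\in\mathcal K:K\cap E_s=\emptyset\}$ is open and contains $E_s$. A set $K\in\mathcal K$ meets $W_s$ only if it meets $E_s$, so it meets only finitely many $W_s$. Finally, every point has a neighborhood that meets, and hence is covered by, finitely many members of $\mathcal K$.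
\end{proof}

We prove the step from bars to covers in a form that also serves Theorem~\ref{thm:perm}. The tiling tree may live on a space $Z$ that maps perfectly onto $X$, and the set that has to cover may be smaller than the set that has to be locally finite. A \emph{pair base} of $X$ is a family $\mathcal P$ of pairs $(U,Q)$ of open sets with $U\subseteq Q$ such that whenever $x\in N$ with $N$ open, some $(U,Q)\in\mathcal P$ satisfies $x\in U\subseteq Q\subseteq N$. For Theorem~\ref{thm:main} alone, read $Z=X$, $g=\mathrm{id}$ and $\mathcal P=\{(B,B):B\in\mathcal B\}$.

\begin{lemma}\label{lem:perfect}
Let $g\colon Z\to X$ be perfect.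
\begin{enumerate}
\item[(i)] If $\Omega\supseteq g^{-1}(x)$ is open, then $X\setminus g(Z\setminus\Omega)$ is an open neighborhood of $x$ whose preimage lies in $\Omega$.
\item[(ii)] If $\{F_s\}$ is a locally finite family of closed sets in $Z$, then $\{g(F_s)\}$ is a locally finite family of closed sets in $X$.
\item[(iii)] Preimages of compact sets are compact.
\item[(iv)] The restrictions $g^{-1}(Y)\to Y$ for $Y\subseteq X$ and $C\to g(C)$ for closed $C\subseteq Z$ are perfect.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) holds because $g$ is closed. (ii) The compact fiber $g^{-1}(x)$ is covered by finitely many open sets that each meet finitely many $F_s$; let $\Omega$ be their union. The neighborhood in (i) meets $g(F_s)$ only if $\Omega$ meets $F_s$. (iii) Let $\mathcal U$ be a family of open sets covering $g^{-1}(K)$, $K$ compact. For $x\in K$ apply (i) to the union of a finite $\mathcal U_x\subseteq\mathcal U$ covering $g^{-1}(x)$; finitely many of the resulting neighborhoods cover $K$, and the corresponding $\mathcal U_x$ cover $g^{-1}(K)$. (iv) For closed $D\subseteq Z$ we have $g(D\cap g^{-1}(Y))=g(D)\cap Y$, and the fibers over $Y$ are unchanged. Closed subsets of $C$ are closed in $Z$, and $C\cap g^{-1}(x)$ is closed in the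 compact set $g^{-1}(x)$.
\end{proof}

\begin{proposition}\label{prop:barcover}
Let $g\colon Z\to X$ be a perfect surjection of metric spaces. Suppose that every tiling tree of $Z$ has a finite bar, or that $Z$ is a subspace of a branch space, with any compatible metric, and every partition tree of $Z$ has a finite bar. Then every pair base $\mathcal P$ of $X$ has a subfamily $\mathcal P'$ such that $\{U:(U,Q)\in\mathcal P'\}$ covers $X$ and $\{Q\}_{(U,Q)\in\mathcal P'}$ is locally finite.
\end{proposition}

\begin{proof}
\emph{The tree.} We build a tiling tree $(O_s)_{s\in T}$ of $Z$, a partition tree under the second hypothesis, together with open sets $W_s\subseteq X$ such that $\{W_s\}_{|s|=n}$ is locally finite for each $n$, and pairs $(U_u,Q_u)\in\mathcal P$ for $u\ne\emptyset$ such that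
\begin{equation}\label{eq:nest}
g(F_u)\subseteq U_u\subseteq Q_u\subseteq W_{u^-},\qquad\operatorname{diam}Q_u\le2^{-|u|}.
\end{equation}
Put $O_\emptyset=Z$, and suppose that level $n$ is built. By Lemmas~\ref{lem:perfect}(ii) and~\ref{lem:expand} there is a locally finite family $\{W_s\}_{|s|=n}$ of open sets in $X$ with $g(F_s)\subseteq W_s$. For $|s|=n$ let $\mathcal V_s$ consist of all open $V\subseteq Z$ with $\operatorname{diam}V\le2^{-n-1}$ for which some $(U,Q)\in\mathcal P$ satisfies $g(\overline V)\subseteq U$, $Q\subseteq W_s$ and $\operatorname{diam}Q\le2^{-n-1}$. This family covers $F_s$: for $z\in F_s$ choose $(U,Q)\in\mathcal P$ with $g(z)\in U$ and $Q$ contained in $W_s$ and in the ball of radius $2^{-n-2}$ about $g(z)$, and let $V$ be a small ball about $z$ with $\overline V\subseteq g^{-1}(U)$. Lemma~\ref{lem:level} gives level $n+1$. Each child $u$ of $s$ has $F_u\subseteq\overline V$ for some $V\in\mathcal V_s$, and a pair witnessing $V\in\mathcal V_s$ satisfies \eqref{eq:nest}.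

\emph{The cover.} Let $f$ be a finite bar, $M$ the set of first selected nodes, and $\mathcal P'=\{(U_v,Q_v):v\in M\}$. Every $z\in Z$ lies in $F_u$ for some selected $u$. The shortest selected initial segment $v$ of $u$ belongs to $M$, and $g(z)\in g(F_u)\subseteq g(F_v)\subseteq U_v$. Since $g$ is onto, the sets $U_v$, $v\in M$, cover $X$. It remains to show that $\{Q_v\}_{v\in M}$ is locally finite at a given point $x\in X$.

\emph{A level at which the selection is finished over $x$.} We claim that there is $N\ge1$ such that every node $w$ of level $N$ with $x\in g(F_w)$ has a selected initial segment, possibly $w$ itself. For $g=\mathrm{id}$ this is the definition of a bar. In general, choose for each $z\in g^{-1}(x)$ a level $n(z)\ge1$ at which all members of $S_{n(z)}(z)$ are selected. The compact fiber is covered by finitely many of the open sets $R_{n(z)}(z)$, say for $z_1,\dots,z_k$; put $n_i=n(z_i)$ and $N=\max_in_i$. If $|w|=N$ and $x\in g(F_w)$, pick $z\in F_w\cap g^{-1}(x)$ and $i$ with $z\in R_{n_i}(z_i)$. Then $w|n_i\in S_{n_i}(z)\subseteq S_{n_i}(z_i)$, so $w|n_i$ is selected.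

\emph{High levels.} The set $E=\bigcup\{g(F_w):|w|=N,\ x\notin g(F_w)\}$ is closed by Lemma~\ref{lem:perfect}(ii) and does not contain $x$. Choose $\delta>0$ such that the open ball $B(x,\delta)$ misses $E$, and $L\ge N$ with $2^{-L}<\delta/2$. Let $v\in M$ with $|v|>L$. All initial segments of $v|N$ are proper initial segments of $v$, so none is selected. By the claim $x\notin g(F_{v|N})$, and hence $\emptyset\ne g(F_v)\subseteq g(F_{v|N})\subseteq E$. So $Q_v$ contains a point at distance at least $\delta$ from $x$ and has diameter less than $\delta/2$; it misses $B(x,\delta/2)$.

\emph{Low levels.} For $1\le k\le L$ let $H_k$ be a neighborhood of $x$ that meets $W_t$ for only finitely many $t$ of level $k-1$. If $v\in M$ has level $k$ and $Q_v$ meets $H_k$, then $v^-$ is one of these $t$ by \eqref{eq:nest}, and $v$ lies in the finite set $f(t)$. Therefore $B(x,\delta/2)\cap H_1\cap\dots\cap H_L$ meets $Q_v$ for only finitely many $v\in M$.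
\end{proof}

We can now close the circle of implications.

\begin{theorem}\label{thm:char}
For a metric space $X$, each of the following is equivalent to \textup{(a)--(c)} of Theorem~\ref{thm:main}:
\begin{enumerate}
\item[(d)] every tiling tree of $X$ has a finite bar;
\item[(e)] every pair base $\mathcal P$ of $X$ has a subfamily $\mathcal P'$ such that $\{U:(U,Q)\in\mathcal P'\}$ covers $X$ and $\{Q\}_{(U,Q)\in\mathcal P'}$ is locally finite.
\end{enumerate}
If $X$ is a subspace of a branch space, with any compatible metric, these conditions are also equivalent to
\begin{enumerate}
\item[(d$_0$)] every partition tree of $X$ has a finite bar.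
\end{enumerate}
\end{theorem}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:char}]
The implications (a)$\Rightarrow$(b)$\Rightarrow$(c) were shown in the introduction, (c)$\Rightarrow$(d) is Proposition~\ref{prop:oifbar}, and (d)$\Rightarrow$(e) is Proposition~\ref{prop:barcover} with $g=\mathrm{id}$. For (e)$\Rightarrow$(a), apply (e) to the pair base $\{(B,B):B\in\mathcal B\}$ obtained from a base $\mathcal B$. Partition trees are tiling trees, so (d)$\Rightarrow$(d$_0$); for a subspace of a branch space, (d$_0$)$\Rightarrow$(e) is again Proposition~\ref{prop:barcover} with $g=\mathrm{id}$.
\end{proof}

Metrizability entered in two ways: through Stone's theorem, in Lemmas~\ref{lem:level} and~\ref{lem:expand}, and through the diameters, which made $\mathcal G$ a base and kept the sets $Q_v$ of high level away from $x$.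

\section{Perfect maps and countable unions}\label{sec:perm}

To pull total paracompactness back along a perfect map, we cover each fiber by finitely many basic sets. Their union lies between the preimages of two neighborhoods $U\subseteq Q$ of the point below; the sets $U$ have to cover and the sets $Q$ have to be locally finite. This is condition (e).

\begin{proof}[Proof of Theorem~\ref{thm:perm}(1)]
Let $\mathcal B$ be a base of $Z$. For $x\in N$ with $N$ open in $X$, compactness of the fiber gives a finite $\mathcal B_{x,N}\subseteq\mathcal B$ with $g^{-1}(x)\subseteq\bigcup\mathcal B_{x,N}\subseteq g^{-1}(N)$. Put $U=N\setminus g(Z\setminus\bigcup\mathcal B_{x,N})$ and $Q=N$. By Lemma~\ref{lem:perfect}(i), $U$ is open, $x\in U$ and $g^{-1}(U)\subseteq\bigcup\mathcal B_{x,N}$. The pairs $(U,Q)$ so obtained form a pair base $\mathcal P$ of $X$, and for each $p=(U,Q)\in\mathcal P$ we can fix a finite $\mathcal B_p\subseteq\mathcal B$ with $g^{-1}(U)\subseteq\bigcup\mathcal B_p\subseteq g^{-1}(Q)$. Take $\mathcal P'\subseteq\mathcal P$ as in (e). Then $\bigcup_{p\in\mathcal P'}\mathcal B_p$ covers $Z$, because the sets $g^{-1}(U)$ do. Given $z\in Z$, let $H$ be a neighborhood of $g(z)$ that meets $Q$ for only finitely many $p=(U,Q)\in\mathcal P'$.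 Then $g^{-1}(H)$ meets members of $\mathcal B_p$ only for these $p$, and each $\mathcal B_p$ is finite.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:perm}(2)]
Fix compatible metrics. By Theorem~\ref{thm:char}, $Z$ satisfies (d). By Proposition~\ref{prop:barcover}, $X$ satisfies (e), so $X$ is totally paracompact.
\end{proof}

The inclusion of a closed subspace is perfect, so (1) has the following consequence.

\begin{corollary}\label{cor:closed}
Closed subspaces of totally paracompact metrizable spaces are totally paracompact.
\end{corollary}

The hypotheses cannot simply be dropped. The map from $\omega^\omega$ to a point is continuous and closed, and the identity from $\omega^\omega$ with the discrete topology onto $\omega^\omega$ is continuous with compact fibers; so (1) needs compact fibers and (2) needs a closed map. Also $\omega^\omega$ is a subspace, though not a closed one, of the compact metrizable space $(\omega+1)^\omega$.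

For (3) we want to merge finite bars of the subspaces $X_i$ into one. A tiling tree of $X$ need not induce a tiling tree of a subspace $Y$ with tiles $F_s\cap Y$, since $O_s\cap Y$ can be empty while $F_s\cap Y$ is not. Partition trees do restrict to subspaces. By (1) and (2) we may move the problem to a space of sequences, once we know that every metric space is a perfect image of one.

\begin{proposition}\label{prop:unfold}
For every metric space $X$ there are a tree $T$, a subspace $Z\subseteq[T]$ and a perfect surjection $g\colon Z\to X$. If $X$ is complete, we may take $Z=[T]$.
\end{proposition}

\begin{proof}
Let $(O_s)_{s\in T}$ be a tiling tree of $X$, which exists by Lemma~\ref{lem:level}. Let $Z=\{\sigma\in[T]:\bigcap_nF_{\sigma|n}\ne\emptyset\}$, and for $\sigma\in Z$ let $g(\sigma)$ be the point of this intersection, which is unique by (T4). If $X$ is complete, a decreasing sequence of nonempty closed sets with diameters tending to $0$ has a common point, so $Z=[T]$. If $\sigma,\tau\in Z$ and $\sigma|n=\tau|n$ with $n\ge1$, then $g(\sigma)$ and $g(\tau)$ lie on the same tile of level $n$, so their distance is at most $2^{-n}$; thus $g$ is continuous.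

Fix $x\in X$. By Lemma~\ref{lem:basic}(i), $T_x=\bigcup_nS_n(x)$ is a tree with finite levels, and $g^{-1}(x)=[T_x]$. So the fiber is nonempty, and it is compact, being complete and covered for each $n$ by finitely many cylinders of diameter at most $2^{-n}$. To see that $g$ is closed, let $C\subseteq Z$ be closed with $x\notin g(C)$. Cover $g^{-1}(x)$ by finitely many cylinders $[r_1],\dots,[r_k]$ that miss $C$, and let $n=\max_i|r_i|$. Suppose that $\tau\in Z$ and $g(\tau)\in R_n(x)$. Then $\tau|n\in S_n(g(\tau))\subseteq S_n(x)$, so $\tau|n$ extends to a branch $\sigma\in[T_x]$. Some $r_i$ is an initial segment of $\sigma$, hence of $\sigma|n=\tau|n$, so $\tau\in[r_i]$ and $\tau\notin C$. Thus the neighborhood $R_n(x)$ of $x$ misses $g(C)$.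
\end{proof}

The union of infinitely many finite bars need not be finite-valued. We therefore let the $i$-th bar act only at nodes of level at least $i$. Let $(P_t)_{t\in T}$ be a partition tree of a metric space $Z$, let $s\in T$ and $Y\subseteq Z$. A \emph{finite bar for $Y$ above $s$} is a function $h$ on $T$ with finite values $h(t)\subseteq\mathrm{ch}(t)$, empty unless $t\supseteq s$, such that every $z\in P_s\cap Y$ lies in $P_u$ for some $u$ with $u\in h(u^-)$. A finite bar for $Z$ above $\emptyset$ is the same as a finite bar.

\begin{lemma}\label{lem:above}
If $Y$ is totally paracompact, then for every $s\in T$ there is a finite bar for $Y$ above $s$.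
\end{lemma}

\begin{proof}
If $P_s\cap Y=\emptyset$, let all values be empty. Otherwise $Y_s=P_s\cap Y$ is totally paracompact by Corollary~\ref{cor:closed}. Let $T_s$ be the set of finite sequences $r$ such that the concatenation $s^\frown r$ lies in $T$ and $P_{s^\frown r}\cap Y\neq\emptyset$. Since $P_t$ is the disjoint union of the sets $P_u$, $u\in\mathrm{ch}(t)$, the set $T_s$ is a tree, and the sets $P_{s^\frown r}\cap Y$, $r\in T_s$, of each level partition $Y_s$ into relatively clopen sets of diameter at most $2^{-|s|-|r|}\le2^{-|r|}$ for $|r|\ge1$. So they form a partition tree of $Y_s$, which has a finite bar $h'$ by Theorem~\ref{thm:char}. Put $h(s^\frown r)=\{s^\frown r':r'\in h'(r)\}$ for $r\in T_s$, and $h(t)=\emptyset$ for all other $t$.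
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:perm}(3)]
Fix a compatible metric and take $g\colon Z\to X$ from Proposition~\ref{prop:unfold}. The subspace $Z_i=g^{-1}(X_i)$ is totally paracompact by Lemma~\ref{lem:perfect}(iv) and (1). Let $(P_t)_{t\in T_1}$ be a partition tree of $Z$. For each $s\in T_1$ let $h_s$ be a finite bar for $Z_{|s|}$ above $s$, given by Lemma~\ref{lem:above}, and put $f(t)=\bigcup_{i\le|t|}h_{t|i}(t)$, a finite subset of $\mathrm{ch}(t)$. Let $z\in Z$, say $z\in Z_i$, and let $s$ be the node of level $i$ with $z\in P_s$. Then $z\in P_u$ for some $u$ with $u\in h_s(u^-)$. As $h_s(u^-)\neq\emptyset$, we have $s\subseteq u^-$, so $h_s(u^-)\subseteq f(u^-)$ and $u$ is selected by $f$. Hence $f$ is a finite bar. By (d$_0$), $Z$ is totally paracompact, and by (2) so is $X$.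
\end{proof}

The subspaces $X_i$ are not assumed to be closed. As a special case, every $\sigma$-compact metrizable space, that is, every metrizable union of countably many compact subspaces, is totally paracompact. Together with Proposition~\ref{prop:baire} this recovers the fact that $\omega^\omega$ is not $\sigma$-compact.

\section{Completely metrizable spaces}\label{sec:complete}

If a partition tree has no finite bar, the obstruction can be followed up the tree, and it branches infinitely at every step. In a complete space the branches so obtained are realized by points, which form a closed copy of $\omega^\omega$. To carry this copy from the space of sequences down to $X$ we use Hurewicz's theorem \cite[Theorem 7.10]{Kechris}: a Polish space, that is, a separable completely metrizable space, that is not $\sigma$-compact contains a closed copy of $\omega^\omega$.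

\begin{proof}[Proof of Theorem~\ref{thm:perm}(4)]
If $X$ is totally paracompact, then no closed subspace of $X$ is homeomorphic to $\omega^\omega$, by Corollary~\ref{cor:closed} and Proposition~\ref{prop:baire}.

Conversely, let $X$ be a complete metric space that is not totally paracompact. Take a perfect surjection $g\colon Z=[T]\to X$ from Proposition~\ref{prop:unfold}. By (2), $Z$ is not totally paracompact, so by (d$_0$) the complete metric space $Z$ has a partition tree $(P_t)_{t\in T_1}$ without a finite bar. Call $s\in T_1$ \emph{bad} if there is no finite bar for $Z$ above $s$, and \emph{good} otherwise. The root is bad.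

Every bad node has infinitely many bad children. Indeed, suppose that $s$ has only finitely many. Let $h(s)$ be the set of bad children of $s$; for each good child $u$ fix a finite bar $h_u$ for $Z$ above $u$ and put $h(t)=h_u(t)$ for $t\supseteq u$; let $h(t)=\emptyset$ for all other $t$. A point of $P_s$ lies in $P_u$ for a child $u$ of $s$. If $u$ is bad, then $u\in h(s)$. If $u$ is good, the point lies in some $P_w$ with $w\in h_u(w^-)=h(w^-)$. So $h$ is a finite bar for $Z$ above $s$, and $s$ is good.

Hence we can choose, level by level, a tree $A\subseteq T_1$ of bad nodes in which every node has countably infinitely many children. Enumerating the children of each node identifies $A$ with $\omega^{<\omega}$, so $[A]$ is homeomorphic to $\omega^\omega$. The set $K=Z\setminus\bigcup\{P_t:t\in T_1\setminus A\}$ is closed. For $z\in Z$ let $\beta(z)\in[T_1]$ be the branch with $z\in P_{\beta(z)|n}$ for all $n$; then $z\in K$ if and only if $\beta(z)\in[A]$. For $\rho\in[A]$, completeness and (T4) show that $\bigcap_nP_{\rho|n}$ has exactly one point $z$, and $\beta(z)=\rho$. So $\beta$ maps $K$ bijectively onto $[A]$, and it maps $P_t\cap K$ onto the cylinder of $t$ in $[A]$ for $t\in A$. The sets $P_t\cap K$, $t\in A$, are open in $K$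 and form a base of $K$ by (T4). Therefore $K$ is homeomorphic to $\omega^\omega$.

The map $g$ need not be injective on $K$, so $g(K)$ need not be a copy of $\omega^\omega$. But $g(K)$ is closed in $X$, hence complete, and it is separable as a continuous image of $K$. It is not $\sigma$-compact: otherwise $K$ would be $\sigma$-compact by Lemma~\ref{lem:perfect}(iv) and (iii), whereas $\omega^\omega$ is not. By Hurewicz's theorem $g(K)$ contains a closed copy of $\omega^\omega$, and this copy is closed in $X$.
\end{proof}

\begin{remark}
Completeness cannot be omitted in (4). There are $2^{\aleph_0}$ subspaces of $\omega^\omega$ homeomorphic to $2^\omega$, each of size $2^{\aleph_0}$. Listing them in type $2^{\aleph_0}$ and choosing two new points from each in turn, one for $B$ and one for the complement, we obtain $B\subseteq\omega^\omega$ such that both $B$ and $\omega^\omega\setminus B$ meet every copy of $2^\omega$. Then $B$ contains no copy of $2^\omega$, hence no copy of $\omega^\omega$. On the other hand, $B$ meets every cylinder, so the sets $[s]\cap B$, $s\in\omega^{<\omega}$, form a partition tree of $B$. For any finite-valued $f$, choosing two unselected children at each step yields a copy of $2^\omega$ of points $x$ with $x|(n+1)\notin f(x|n)$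 for all $n$, and one of these points lies in $B$. So this tree has no finite bar, and $B$ is not totally paracompact.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Kechris} Kechris, \emph{Classical Descriptive Set Theory}.

\bibitem{KMS} Menachem Kojman, David Milovich and Santi Spadaro, \emph{Noetherian type in topological products}, arXiv:1012.3966 (2010).

\end{thebibliography}
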